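\title{An asymptotically transitive Banach space that is not almost transitive}

\begin{abstract}
A Banach space is almost transitive if the orbit of every unit vector under the linear isometries is dense in the unit sphere. It is asymptotically transitive if any unit vector can be mapped to any other by automorphisms $T$ with $\|T\|$ and $\|T^{-1}\|$ arbitrarily close to $1$. The first property implies the second. We show that the converse fails. We construct two almost isometric real Banach spaces $E$ and $F$ such that $E$ is transitive and the unit ball of $F$ has exactly two extreme points $\pm z$. Then $F$ is asymptotically transitive, while the orbit of $z$ under the isometries of $F$ is $\{z,-z\}$. Both spaces are unions of transfinite chains of $1$-complemented subspaces built by amalgamation, and they are compared by a back-and-forth argument in which the distortion does not accumulate. A closing-off argument gives an example of density character $\aleph_1$.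
\end{abstract}

\section{Introduction}

All Banach spaces in this paper are real, and we work in ZFC. For a Banach space $X$ we write $S_X$ for the unit sphere and $B_X$ for the closed unit ball. An \emph{isometric automorphism} of $X$ is a linear isometry of $X$ onto $X$, and
\[
\mathcal G_X(x)=\{Tx:\ T \text{ is an isometric automorphism of } X\}
\]
is the orbit of $x\in S_X$. The space $X$ is \emph{transitive} if $\mathcal G_X(x)=S_X$ for every $x\in S_X$, and \emph{almost transitive} if $\overline{\mathcal G_X(x)}=S_X$ for every $x\in S_X$. A Hilbert space is transitive: rotate or reflect in a subspace of dimension at most two containing the two given unit vectors, and fix its orthogonal complement.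

For $c\ge1$, a \emph{$c$-isomorphism} is a linear bijection $T\colon X\to Y$ between Banach spaces with
\[
c^{-1}\|x\|\le\|Tx\|\le c\|x\|\qquad(x\in X),
\]
that is, with $\max(\|T\|,\|T^{-1}\|)\le c$. For $\delta\ge0$ let $\mathcal F_X(\delta)$ be the set of $(1+\delta)$-isomorphisms of $X$ onto itself. The space $X$ is \emph{asymptotically transitive} if for all $x,y\in S_X$ and every $\delta>0$ there is $T\in\mathcal F_X(\delta)$ with $Tx=y$.

Both notions relax transitivity by admitting a small error, but they put it in different places. Almost transitivity uses exact isometries and hits the target approximately; asymptotic transitivity hits the target exactly and uses approximate isometries. An error of the first kind can be turned into an error of the second kind by a perturbation of rank one, so every almost transitive space is asymptotically transitive (Lemma~\ref{lem:rankone}). The following question, posed in \cite{Talponen}, asks whether the converse can fail.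

\begin{quote}
\emph{Does there exist an asymptotically transitive Banach space that is not almost transitive?}
\end{quote}

In finite dimensions there is none. If $T_n\in\mathcal F_X(1/n)$ and $T_nx=y$, then a subsequence of the bounded sequence $(T_n)$ converges to an operator $T$; the inequalities defining $\mathcal F_X(1/n)$ pass to the limit, so $T$ is an isometry, onto because $\dim X<\infty$, and $Tx=y$. Thus the three notions coincide, and one might guess that near-isometries always leave some trace in the isometry group. But the argument is pure compactness, and there is a structural reason to expect the opposite in infinite dimensions. Call $X$ and $Y$ \emph{almost isometric} if for every $\varepsilon>0$ there is a $(1+\varepsilon)$-isomorphism $X\to Y$. Asymptotic transitivity passes from a space to every space almost isometric to it (Lemma~\ref{lem:invariance}). The isometry group, on the other hand, has to respect features of the ball, such as extreme points, that an arbitrarily small renorming can create or destroy. So it suffices to find a space that is almost isometric to a transitive one and has a unit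 vector singled out by such a feature. Recall that $x\in B_X$ is an \emph{extreme point} of $B_X$ if there is no $v\ne0$ with $x+v,\,x-v\in B_X$, that $\operatorname{ext}B_X$ is the set of extreme points, and that a subspace is \emph{$1$-complemented} if it is the range of a linear projection of norm at most $1$.

\begin{theorem}\label{thm:main}
There are almost isometric Banach spaces $E$ and $F$ such that $E$ is transitive and $B_F$ has exactly two extreme points $z$ and $-z$. Hence $F$ is asymptotically transitive, $\mathcal G_F(z)=\{z,-z\}$, and $F$ is not almost transitive. Moreover, for any prescribed Banach space $X_0$ the spaces can be chosen so that $X_0$ is isometric to a $1$-complemented subspace of $F$.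
\end{theorem}

This answers the question affirmatively. The \emph{density character} $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$. The spaces in Theorem~\ref{thm:main} are large, but they can be cut down.

\begin{theorem}\label{thm:aleph}
For every separable Banach space $X_0$ there are almost isometric Banach spaces $G$ and $H$ of density character exactly $\aleph_1$ such that $H$ is almost transitive and $\operatorname{ext}B_G=\{z,-z\}$ for some $z\in S_G$. So $G$ is asymptotically transitive, $\mathcal G_G(z)=\{z,-z\}$, and $G$ is not almost transitive. Moreover, $G$ contains a $1$-complemented isometric copy of $X_0$.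
\end{theorem}

We do not settle whether a separable example exists.

The space $E$ is the union of a chain of Banach spaces of length $\omega_1$, each step of which absorbs every small space in which the previous stage is $1$-complemented. The space $F$ is built in the same way, but among spaces that carry a certificate that a fixed vector $z$ is extreme. Section~\ref{sec:examples} shows by hand, in dimensions two and three, the two operations on which everything rests. Sections~\ref{sec:peaked}--\ref{sec:chains} define the certificate, show that it survives limits and amalgams, and construct $E$ and $F$. A back-and-forth argument shows that $E$ is transitive (Section~\ref{sec:backforth}) and that $F$ and $E$ are almost isometric (Section~\ref{sec:almost}). The two theorems are proved in Sections~\ref{sec:extreme} and~\ref{sec:aleph}.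

\section{Near-isometries, seminorms and chains of length $\omega_1$}\label{sec:prelim}

\begin{lemma}\label{lem:rankone}
Every almost transitive space is asymptotically transitive.
\end{lemma}

\begin{proof}
Let $x,y\in S_X$ and $0<\eta<1$. Choose an isometric automorphism $T$ with $\|Tx-y\|<\eta$ and, by the Hahn--Banach theorem, $\varphi\in X^*$ with $\|\varphi\|=1=\varphi(Tx)$. The operator $Ru=u+\varphi(u)(y-Tx)$ satisfies $R(Tx)=y$ and $\|R-\mathrm{id}\|<\eta$. So $R$ is invertible by the Neumann series, $\|R\|\le1+\eta$ and $\|R^{-1}\|\le(1-\eta)^{-1}$. Thus $RT$ maps $x$ to $y$, and it lies in $\mathcal F_X(\delta)$ as soon as $(1-\eta)^{-1}\le1+\delta$.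
\end{proof}

\begin{lemma}\label{lem:invariance}
If $X$ is almost isometric to an asymptotically transitive space $Y$, then $X$ is asymptotically transitive.
\end{lemma}

\begin{proof}
Let $x,y\in S_X$ and $\varepsilon>0$. Let $T\colon X\to Y$ be a $(1+\varepsilon)$-isomorphism, and choose $S\in\mathcal F_Y(\varepsilon)$ with $S(Tx/\|Tx\|)=Ty/\|Ty\|$. Then $T^{-1}STx=(\|Tx\|/\|Ty\|)\,y$, so $R=(\|Ty\|/\|Tx\|)\,T^{-1}ST$ maps $x$ to $y$. The scalar lies in $[(1+\varepsilon)^{-2},(1+\varepsilon)^2]$, and each of $T^{\pm1}$, $S^{\pm1}$ has norm at most $1+\varepsilon$. Hence $\|R\|,\|R^{-1}\|\le(1+\varepsilon)^5$, and $\varepsilon$ was arbitrary.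
\end{proof}

Most new norms below come from one construction, which glues seminorms given on subspaces.

\begin{lemma}[infimal convolution]\label{lem:inf}
Let a vector space $W_0$ be the sum of subspaces $Y_i$ $(i\in I)$, and let $p_i$ be a seminorm on $Y_i$. Put
\[
p(w)=\inf\Big\{\sum_i p_i(y_i):\ w=\sum_iy_i,\ y_i\in Y_i,\ y_i=0\text{ for all but finitely many }i\Big\}.
\]
Then $p$ is a seminorm on $W_0$ with $p\le p_i$ on $Y_i$ for all $i$, and it is the largest one: every seminorm $\varphi$ on $W_0$ with $\varphi\le p_i$ on $Y_i$ for all $i$ satisfies $\varphi\le p$.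
\end{lemma}

\begin{proof}
Representations of $w$ and $w'$ add up to a representation of $w+w'$, so $p$ is subadditive. For $t\ne0$, multiplication by $t$ matches the representations of $w$ with those of $tw$, and $p(0)=0$, so $p$ is homogeneous. A representation with one term gives $p\le p_i$ on $Y_i$. Finally $\varphi(w)\le\sum_i\varphi(y_i)\le\sum_ip_i(y_i)$ for every representation.
\end{proof}

We call $p$ the \emph{infimal convolution} of the $p_i$. Every lower bound for such a $p$ in this paper is obtained by exhibiting a suitable $\varphi$.

\medskip\noindent\emph{Transport of structure.} Let $T\colon A\to B$ be a linear bijection of vector spaces and let $A$ be a subspace of $Y$. Add to $B$ a disjoint copy of $Y\setminus A$ to get a set $V\supseteq B$ and a bijection $T'\colon Y\to V$ extending $T$, and give $V$ the linear structure for which $T'$ is linear. Then $B$ is a subspace of $V$. Norms, functionals and projections on $Y$ can be carried to $V$ along $T'$.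

\medskip\noindent\emph{Density.} If $\lambda$ is an infinite cardinal and $\operatorname{dens}X\le\lambda$, then every subspace of $X$ has density character at most $\lambda$, and $X$ has at most $\lambda^{\aleph_0}$ points, because each point is the limit of a sequence from a dense set. Isomorphic spaces have the same density character.

\medskip\noindent\emph{The ordinal $\omega_1$.} This is the first uncountable ordinal, of cardinality $\aleph_1$. Every $\alpha<\omega_1$ is countable, and every countable subset of $\omega_1$ has its supremum below $\omega_1$. Consequently, if $(X_\alpha)_{\alpha<\omega_1}$ is an increasing family of Banach spaces with isometric inclusions, then every countable subset of the union lies in one $X_\alpha$. In particular the union is complete, and every separable subset of it lies in one $X_\alpha$.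

\section{Sharpening and flattening in low dimension}\label{sec:examples}

The space $F$ has to satisfy two demands. It must look, up to $1+\varepsilon$, like a space in which all unit vectors are alike, and $z$ must be extreme while no other point is. Each demand corresponds to a way of adding a dimension.

\begin{example}[sharpening]\label{ex:sharp}
Let $X=\mathbb R$ with $z=1$, and embed $X$ as the first axis of $Y=\mathbb R^2$ with the norm $\nu'(a,b)=\max\{|a|,|b|\}$. Now $z=(1,0)$ is the midpoint of an edge of the ball. We want to make $z$ extreme again, changing the norm by a factor at most $1+\varepsilon$ and not changing it on $X$. Take the infimal convolution of $|\cdot|$ on $X$ and $(1+\varepsilon)\nu'$ on $Y$: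
\[
M(a,b)=\inf_{x\in\mathbb R}\big[\,|x|+(1+\varepsilon)\max\{|a-x|,|b|\}\,\big].
\]
We claim that
\[
M(a,b)=\max\{|a|+\varepsilon|b|,\ (1+\varepsilon)|b|\}.
\]
The bracket is at least $(1+\varepsilon)|b|$, and at least $|x|+|a-x|+\varepsilon|b|\ge|a|+\varepsilon|b|$. If $|a|\le|b|$, the choice $x=0$ gives the value $(1+\varepsilon)|b|$. If $|a|\ge|b|$, choose $x$ between $0$ and $a$ with $|x|=|a|-|b|$; the value is $|a|-|b|+(1+\varepsilon)|b|=|a|+\varepsilon|b|$. This proves the claim. So $\nu'\le M\le(1+\varepsilon)\nu'$, $M(a,0)=|a|$, and the ball of $M$ is the hexagon in Figure~\ref{fig:hexagon}. The inequality $|a|+\varepsilon|b|\le M(a,b)$ certifies that $z$ is extreme: if $M(1,b)\le1$, then $b=0$.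
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[dashed] (-1,-1) rectangle (1,1);
\draw[dotted] (-0.667,-0.667) rectangle (0.667,0.667);
\draw[thick] (1,0)--(0.667,0.667)--(-0.667,0.667)--(-1,0)--(-0.667,-0.667)--(0.667,-0.667)--cycle;
\fill (1,0) circle (1pt) node[right] {$z$};
\fill (-1,0) circle (1pt) node[left] {$-z$};
\end{tikzpicture}
\caption{Making $z=(1,0)$ extreme at the cost of a factor $1+\varepsilon$, drawn for $\varepsilon=1/2$. Dashed: the unit ball of $\max\{|a|,|b|\}$. Dotted: the same ball shrunk by $(1+\varepsilon)^{-1}$. Solid: the unit ball of $\max\{|a|+\varepsilon|b|,(1+\varepsilon)|b|\}$, the convex hull of the dotted square and $\pm z$.}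
\label{fig:hexagon}
\end{figure}

\begin{example}[flattening]\label{ex:flat}
Let $X=\mathbb R^2$ with $N(a,b)=|a|+|b|$, $z=(1,0)$ and $f(a,b)=a$. The ball has four extreme points, and we want to destroy $\pm(0,1)$ but keep $\pm z$. For $y\in X$ and $t\in\mathbb R$ put
\[
M(y,t)=\max\{N(y),\,|f(y)|+|t|\},\qquad\text{that is,}\qquad M(a,b,t)=|a|+\max\{|b|,|t|\}.
\]
The ball of $M$ is a double pyramid with apexes $\pm z$ over the square $|b|,|t|\le1$. The point $(0,1,0)$ is now the midpoint of $(0,1,1)$ and $(0,1,-1)$. In general a unit vector $y$ can be moved by $1-|f(y)|$ in the new direction without leaving the ball, and this amount is zero only at $\pm z$. The corners of the square are new extreme points; they have to be destroyed at a later stage, which is why the construction is iterated.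
\end{example}

The general proof has to repeat these operations transfinitely often. This raises two difficulties: $z$ must stay extreme when we pass to completions, and the factor $1+\varepsilon$ must be paid only once.

\section{Peaked spaces and extensions}\label{sec:peaked}

The certificate in Example~\ref{ex:sharp} consists of a functional and a seminorm whose sum is dominated by the norm.

\begin{definition}
A \emph{peaked space} is a tuple $(X,N,z,f,r)$, where $(X,N)$ is a Banach space, $z\in X$, $f$ is a linear functional and $r$ a seminorm on $X$, such that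
\begin{itemize}
\item[(P1)] $N(z)=f(z)=1$;
\item[(P2)] $|f(x)|+r(x)\le N(x)$ for all $x\in X$;
\item[(P3)] $f(x)=0=r(x)$ implies $x=0$.
\end{itemize}
\end{definition}

By (P2), $f$ and $r$ are continuous, since $|r(x)-r(y)|\le r(x-y)\le N(x-y)$, and $r(z)=0$ by (P1). Hence $r(tz+u)=r(u)$ for all $t\in\mathbb R$ and $u\in X$. By (P3), $r$ is a norm on $\ker f$, so (P2) says that $B_X$ lies in the double cone $\{tz+u:\ u\in\ker f,\ |t|+r(u)\le1\}$ with apexes $\pm z$.

\begin{lemma}\label{lem:peak}
In a peaked space, $|f(x)|<1$ for all $x\in B_X\setminus\{z,-z\}$, and $z,-z\in\operatorname{ext}B_X$.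
\end{lemma}

\begin{proof}
Let $N(x)\le1$. Then $|f(x)|\le1$ by (P2). If $f(x)=1$, then $r(x)=0$ by (P2), so $r(x-z)=r(x)=0$ and $f(x-z)=0$, and $x=z$ by (P3). If $f(x)=-1$, the same applies to $-x$. Now let $z\pm v\in B_X$. Then $1\pm f(v)\le1$, so $f(v)=0$, $f(z+v)=1$, and $z+v=z$. Thus $z$ is extreme, and so is $-z$ by symmetry.
\end{proof}

\begin{remark}\label{rem:nonuniform}
The norm $|f|+r$ is not required to be equivalent to $N$, and in the space we want it cannot be. Suppose a peaked space is asymptotically transitive and has a unit vector $x$ that is not extreme, say $N(x\pm v)\le1$ with $v\ne0$. Given $\delta>0$, take $R\in\mathcal F_X(\delta)$ with $Rx=z$ and put $u=Rv$. Then $N(u)\ge N(v)/(1+\delta)$, and (P2) gives $|1\pm f(u)|+r(u)\le N(z\pm u)\le1+\delta$, hence $|f(u)|+r(u)\le\delta$. So the peak at $z$ is arbitrarily blunt in suitable directions.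
\end{remark}

Because the peak is not uniform, (P3) can be lost in a completion.

\begin{example}\label{ex:lost}
Let $w\in\ell_2$ be a unit vector with infinitely many nonzero coordinates and let $\rho(x)=\operatorname{dist}(x,\mathbb Rw)$. On $\mathbb R\oplus\ell_2$ put $N(t,x)=\max\{|t|+\rho(x),\|x\|\}$, $z=(1,0)$, $f(t,x)=t$, $r(t,x)=\rho(x)$. Then $N\le|t|+\|x\|\le2N$, and (P1), (P2) hold. Each subspace $X_n=\mathbb R\oplus\operatorname{span}(e_1,\dots,e_n)$ is a peaked space, because it contains no nonzero multiple of $(0,w)$. But the closure of $\bigcup_nX_n$ is the whole space, where $N(1,\pm w)=1$, so $z$ is not extreme.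
\end{example}

The remedy is to allow only inclusions that come with a projection respecting the certificate. A vector of the completion on which $f$ and $r$ vanish is then seen to be zero through its projections. We run the constructions of $E$ and $F$ in parallel, in two \emph{settings}. In the \emph{plain setting} an \emph{object} is a Banach space; in the \emph{peaked setting} an object is a peaked space. An \emph{isomorphism} of objects is a surjective linear isometry, which in the peaked setting also preserves $z$, $f$ and $r$.

\begin{definition}
In the plain setting, an \emph{extension} of $X$ is a Banach space $Y$ containing $X$ isometrically as a closed subspace, together with a linear projection $P$ of $Y$ onto $X$ with $\|P\|\le1$. In the peaked setting, an \emph{extension} of $(X,N,z,f,r)$ is a peaked space $(Y,M,z,g,s)$ with the same $z$, together with a projection $P$ making $(Y,M)$ a plain extension of $(X,N)$, such that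
\[
g=f\circ P,\qquad s|_X=r,\qquad r\circ P\le s .
\]
We write $X\le Y$, or $X\le Y$ via $P$.
\end{definition}

If $X\le Y$, the whole structure of $X$ is the restriction of that of $Y$; for $f$ this follows from $g=f\circ P$ and $P|_X=\mathrm{id}$. We have $X\le X$ via the identity. If $X\le Y$ via $P$ and $j\colon Y\to Y'$ is an isomorphism, then $j(X)\le Y'$ via $jPj^{-1}$, where $j(X)$ has the restricted structure. Extensions compose: if $X\le Y$ via $P$ and $Y\le Z$ via $Q$, then $X\le Z$ via $PQ$. Indeed, if $Z$ carries the functional $h$ and the seminorm $\sigma$, then $h=g\circ Q=f\circ PQ$, $\sigma|_X=s|_X=r$ and $r\circ PQ\le s\circ Q\le\sigma$.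

\section{Limits and amalgams}\label{sec:limits}

A \emph{chain} of length $\delta$ is a family of objects $(X_\alpha)_{\alpha<\delta}$ with projections $P^\beta_\alpha\colon X_\beta\to X_\alpha$ $(\alpha\le\beta<\delta)$ such that $X_\alpha\le X_\beta$ via $P^\beta_\alpha$, $P^\alpha_\alpha=\mathrm{id}$, and $P^\beta_\alpha P^\gamma_\beta=P^\gamma_\alpha$ for $\alpha\le\beta\le\gamma$.

\begin{lemma}[limits]\label{lem:limit}
Let $(X_\alpha)_{\alpha<\delta}$ be a chain in either setting, with $\delta$ a limit ordinal. The completion $X_\delta$ of $\bigcup_{\alpha<\delta}X_\alpha$ can be made an object with projections $P_\alpha\colon X_\delta\to X_\alpha$ such that $X_\alpha\le X_\delta$ via $P_\alpha$ and $P^\beta_\alpha P_\beta=P_\alpha$ for $\alpha\le\beta<\delta$.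
\end{lemma}

\begin{proof}
Let $U=\bigcup_{\alpha<\delta}X_\alpha$. If $\alpha\le\beta\le\gamma$ and $x\in X_\beta$, then $P^\gamma_\alpha x=P^\beta_\alpha P^\gamma_\beta x=P^\beta_\alpha x$. So for fixed $\alpha$ the maps $P^\beta_\alpha$ define one contraction $U\to X_\alpha$, which extends to a contractive projection $P_\alpha$ of $X_\delta$ onto the complete space $X_\alpha$. The relation $P^\beta_\alpha P_\beta=P_\alpha$ holds on $U$, hence everywhere. This settles the plain setting.

In the peaked setting the functionals $f_\alpha$ and the seminorms $r_\alpha$ extend one another, so they define $f$ and $r$ on $U$ with $|f|+r\le N$. Both extend continuously to $X_\delta$. Conditions (P1), (P2) and the relations $f=f_\alpha\circ P_\alpha$, $r_\alpha\circ P_\alpha\le r$ hold on $U$ and persist by continuity. For (P3) let $f(x)=r(x)=0$. Then $f_\alpha(P_\alpha x)=0=r_\alpha(P_\alpha x)$, so $P_\alpha x=0$ for all $\alpha$, by (P3) in $X_\alpha$. Given $\eta>0$, pick $\alpha$ and $u\in X_\alpha$ with $N(x-u)<\eta$. Then $N(u)=N(P_\alpha(u-x))<\eta$, so $N(x)<2\eta$. Hence $x=0$.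
\end{proof}

Next we put many extensions of one object into a single extension. The norm is the largest one compatible with the given norms; for $X=\{0\}$ in the plain setting this gives the $\ell_1$-sum.

\begin{lemma}[amalgamation]\label{lem:amalgam}
Let $(Y_i,P_i)_{i\in I}$ be a family of extensions of $X$ in either setting, indexed by a nonempty set. There is an object $W\supseteq X$ in which every $Y_i$ is identified with a subspace, by an isomorphism fixing $X$ pointwise, and there are projections $Q_i$ such that $Y_i\le W$ via $Q_i$, the map $P=P_iQ_i$ does not depend on $i$, and $X\le W$ via $P$. If $I$ is finite, then $\operatorname{dens}W\le\max(\aleph_0,\max_i\operatorname{dens}Y_i)$.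
\end{lemma}

We call $W$ an \emph{amalgam} of the $Y_i$ over $X$. By transport of structure, any one $Y_i$ can be taken to be literally a subspace of $W$.

\begin{proof}
Let $C_i=\ker P_i$ and let $W_0=X\oplus\bigoplus_iC_i$ be the algebraic direct sum, with $Y_i=X\oplus C_i\subseteq W_0$. Define
\[
Q_i\Big(x+\sum_jc_j\Big)=x+c_i,\qquad P\Big(x+\sum_jc_j\Big)=x .
\]
Then $P=P_iQ_i$. The map $Q_i$ is the identity on $Y_i$ and equals $P_j$ on $Y_j$ for $j\ne i$.

\emph{The norm.} Let $N_W$ be the infimal convolution of the norms $N_i$ of the $Y_i$. The seminorm $N_i\circ Q_i$ equals $N_i$ on $Y_i$, and for $y\in Y_j$, $j\ne i$, its value is $N(P_jy)\le N_j(y)$. By Lemma~\ref{lem:inf}, $N_i\circ Q_i\le N_W$. Together with $N_W\le N_i$ on $Y_i$ this gives $N_W|_{Y_i}=N_i$. If $N_W(w)=0$, then $Q_iw=0$ for all $i$, which means $x=0$ and all $c_i=0$. So $N_W$ is a norm. Let $W$ be the completion of $W_0$, and extend $Q_i$ and $P$ continuously. Then $Q_i$ is a contractive projection onto $Y_i$ and $P=P_iQ_i$. If $I$ is finite, sums of elements of dense subsets of the $Y_i$ are dense in $W$, which gives the bound on the density.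 This settles the plain setting.

\emph{The certificate.} In the peaked setting let $f_i,r_i$ be the data of $Y_i$. Put $f_W=f\circ P$; then $f_W=f\circ P_iQ_i=f_i\circ Q_i$ for every $i$. Let $r_W$ be the infimal convolution of the $r_i$. The seminorm $r_i\circ Q_i$ equals $r_i$ on $Y_i$, and for $y\in Y_j$, $j\ne i$, its value is $r(P_jy)\le r_j(y)$. So $r_i\circ Q_i\le r_W$ and $r_W|_{Y_i}=r_i$. The seminorm $|f_W|+r_W$ equals $|f_j|+r_j\le N_j$ on $Y_j$, so $|f_W|+r_W\le N_W$ on $W_0$. Hence $r_W$ extends continuously to $W$, and (P2) and $r_i\circ Q_i\le r_W$ hold on $W$. Condition (P1) holds because $z\in X$.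

\emph{Condition \textup{(P3)}.} This has to be checked in the completion. Let $w\in W$ with $f_W(w)=r_W(w)=0$. Then $f_i(Q_iw)=0=r_i(Q_iw)$, so $Q_iw=0$ for all $i$, and $Pw=0$. To conclude that $w=0$, define for finite $J\subseteq I$
\[
Q_J\Big(x+\sum_jc_j\Big)=x+\sum_{j\in J}c_j .
\]
On $Y_j$ this map is the identity if $j\in J$ and $P_j$ otherwise, so $N_W\circ Q_J\le N_j$ on $Y_j$, and $N_W\circ Q_J\le N_W$ by Lemma~\ref{lem:inf}. Thus $Q_J$ extends to a contraction of $W$. The identity $Q_J=P+\sum_{i\in J}(Q_i-P)$ holds on $W_0$, hence on $W$, and gives $Q_Jw=0$. Given $\eta>0$, pick $u\in W_0$ with $N_W(w-u)<\eta$ and a finite $J$ with $Q_Ju=u$. Then $N_W(u)=N_W(Q_J(u-w))<\eta$, so $N_W(w)<2\eta$. Hence $w=0$.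

Thus $W$ is a peaked space, $Y_i\le W$ via $Q_i$, and $X\le W$ via $P_iQ_i$ by composition.
\end{proof}

\section{The spaces $E$ and $F$}\label{sec:chains}

Fix a Banach space $X_0$. We build by simultaneous recursion a plain chain $(E_\alpha)_{\alpha<\omega_1}$ and a peaked chain $(F_\alpha)_{\alpha<\omega_1}$, and we put
\[
\lambda_\alpha=\max(\aleph_0,\operatorname{dens}X_0,\operatorname{dens}E_\alpha,\operatorname{dens}F_\alpha).
\]
One bound serves both chains, because each chain will have to absorb renormings of the stages of the other.

\emph{Start.} $E_0=\mathbb R$, and $F_0=\mathbb R$ with $N=|\cdot|$, $z=1$, $f=\mathrm{id}$, $r=0$.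

\emph{Limit ordinals.} Use Lemma~\ref{lem:limit}.

\emph{Successors.} Let $L_\alpha$ be $E_\alpha$ or $F_\alpha$, in its own setting. An extension of $L_\alpha$ of density character at most $\lambda_\alpha$ has at most $\kappa=\lambda_\alpha^{\aleph_0}$ points. Fix a set $\Omega\supseteq L_\alpha$ with $|\Omega\setminus L_\alpha|=\kappa$. The extensions of $L_\alpha$ of density character at most $\lambda_\alpha$ whose underlying set is contained in $\Omega$ form a set, which is nonempty as $L_\alpha\le L_\alpha$, and by renaming points every extension of that size is isomorphic to one of them by a map fixing $L_\alpha$ pointwise. Let $L_{\alpha+1}$ be an amalgam of all of them over $L_\alpha$, let $P^{\alpha+1}_\alpha$ be the projection $P$ of Lemma~\ref{lem:amalgam}, and put $P^{\alpha+1}_\beta=P^\alpha_\beta P^{\alpha+1}_\alpha$ for $\beta<\alpha$. The compatibility relations follow from those at stage $\alpha$. By construction: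
\begin{itemize}
\item[(A)] if $L_\alpha\le W$ and $\operatorname{dens}W\le\lambda_\alpha$, there is an isomorphism $j$ of $W$ onto an object $j(W)\le L_{\alpha+1}$ that fixes $L_\alpha$ pointwise.
\end{itemize}

Let $E=\bigcup_{\alpha<\omega_1}E_\alpha$ and $F=\bigcup_{\alpha<\omega_1}F_\alpha$. These unions are complete, so Lemma~\ref{lem:limit} with $\delta=\omega_1$ makes $E$ a Banach space and $F=(F,N,z,f,r)$ a peaked space, with $E_\alpha\le E$ and $F_\alpha\le F$ for all $\alpha$. The length $\omega_1$ is chosen so that no completion is needed at the end: every point of $E$ or $F$ lies in a stage, and whatever a later stage provides for it is available. The cardinals $\lambda_\alpha$ are nondecreasing in $\alpha$.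

Property (A) concerns extensions of a whole stage. Amalgamation upgrades it to extensions of anything that a stage extends.

\begin{lemma}[richness]\label{lem:rich}
Let $(L_\alpha)$ be either chain, and let $A\le L_\alpha$ and $A\le Y$ in its setting, with $\operatorname{dens}Y\le\lambda_\gamma$ for some $\gamma<\omega_1$. Then there are $\beta>\alpha$ and an isomorphism $j$ of $Y$ onto an object $j(Y)\le L_\beta$ that fixes $A$ pointwise.
\end{lemma}

\begin{proof}
Since $\lambda$ is nondecreasing, we may assume $\gamma\ge\alpha$. Then $A\le L_\alpha\le L_\gamma$. Let $W\supseteq L_\gamma$ be an amalgam of $Y$ and $L_\gamma$ over $A$, and identify $Y$ with its copy in $W$. Then $Y\le W$, $L_\gamma\le W$ and $\operatorname{dens}W\le\lambda_\gamma$. Take $j$ from (A). It fixes $A\subseteq L_\gamma$, and $j(Y)\le j(W)\le L_{\gamma+1}$. Put $\beta=\gamma+1$.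
\end{proof}

\section{Back and forth; transitivity of $E$}\label{sec:backforth}

Richness lets us extend a map between small pieces of $E$ or $F$ to a map between the whole spaces, by alternately enlarging the domain and the range. We need this for two classes of maps.
\begin{itemize}
\item $\mathcal I$ consists of the surjective linear isometries $T\colon A\to B$ between Banach spaces.
\item $\mathcal T_\varepsilon$, for $\varepsilon>0$, consists of the linear bijections $T\colon A\to B$ from a peaked space $(A,N,z,f,r)$ onto a Banach space $B$ such that
\begin{equation}\label{eq:Teps}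
(1+\varepsilon)^{-1}N(x)\le\|Tx\|\le(1+\varepsilon)N(x),\qquad|f(x)|\le\|Tx\|\qquad(x\in A).
\end{equation}
\end{itemize}
The role of the last inequality is explained in Remark~\ref{rem:reserve}. Let $\mathcal T$ be one of these classes. Ranges are always taken in the plain setting. Domains are taken in the plain setting for $\mathcal I$ and in the peaked setting for $\mathcal T_\varepsilon$, and accordingly $(L_\alpha)$, with union $L$, is the chain $(E_\alpha)$ or the chain $(F_\alpha)$. Two properties hold in both cases.
\begin{itemize}
\item[(iso)] If $T\colon A\to B$ is in $\mathcal T$ and $i\colon A\to A'$, $j\colon B\to B'$ are isomorphisms, then $jTi^{-1}\in\mathcal T$.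
\item[(limit)] Let $T_k\colon A_k\to B_k$ be an increasing family in $\mathcal T$, where the $A_k$ are subspaces of an object $A$ and the $B_k$ of an object $B$, with the restricted structure, and $\bigcup_kA_k$, $\bigcup_kB_k$ are dense. Then $\bigcup_kT_k$ has a continuous extension $T\colon A\to B$, and $T\in\mathcal T$.
\end{itemize}
Property (iso) holds because isomorphisms preserve the norms and $f$. For (limit), the inequalities defining $\mathcal T$ hold on $\bigcup_kA_k$, so $T$ exists and satisfies them by continuity. The lower norm bound makes $T$ injective with closed range, and the range contains the dense set $\bigcup_kB_k$. Two further properties need a separate proof for each class.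
\begin{itemize}
\item[(forth)] If $T\colon A\to B$ is in $\mathcal T$ and $A\le Y$, there are $V$ with $B\le V$ and $T'\colon Y\to V$ in $\mathcal T$ extending $T$.
\item[(back)] If $T\colon A\to B$ is in $\mathcal T$ and $B\le V$, there are $Y$ with $A\le Y$ and $T'\colon Y\to V$ in $\mathcal T$ extending $T$.
\end{itemize}

\begin{lemma}\label{lem:backforth}
Assume \textup{(forth)} and \textup{(back)}. If $T_0\colon A_0\to B_0$ is in $\mathcal T$, $A_0\le L_{\alpha_0}$ and $B_0\le E_{\beta_0}$, then $T_0$ extends to a map $T\colon L\to E$ in $\mathcal T$.
\end{lemma}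

\begin{proof}
For $k<\omega_1$ we construct maps $T_k\colon A_k\to B_k$ in $\mathcal T$, increasing in $k$, and strictly increasing ordinals $\alpha_k,\beta_k<\omega_1$ such that
\[
A_k\le L_{\alpha_k},\qquad B_k\le E_{\beta_k},\qquad L_{\alpha_k}\subseteq A_l\ \text{ and }\ E_{\beta_k}\subseteq B_l\ \text{ for }k<l .
\]

\emph{Successor step.} Apply (forth) to $T_k$ and $A_k\le L_{\alpha_k}$. This gives $B_k\le V$ and $T'\colon L_{\alpha_k}\to V$ in $\mathcal T$ extending $T_k$. The space $V$ is abstract, but $\operatorname{dens}V=\operatorname{dens}L_{\alpha_k}\le\lambda_{\alpha_k}$, so Lemma~\ref{lem:rich} gives $\beta_{k+1}>\beta_k$ and an isomorphism $j$ of $V$ onto $j(V)\le E_{\beta_{k+1}}$ fixing $B_k$. By (iso), $jT'\in\mathcal T$, and it extends $T_k$. Apply (back) to $jT'$ and $j(V)\le E_{\beta_{k+1}}$. This gives $L_{\alpha_k}\le Y$ and $T''\colon Y\to E_{\beta_{k+1}}$ in $\mathcal T$ extending $jT'$. Now $\operatorname{dens}Y=\operatorname{dens}E_{\beta_{k+1}}\le\lambda_{\beta_{k+1}}$, so Lemma~\ref{lem:rich}, applied with $A=L_{\alpha_k}$, gives $\alpha_{k+1}>\alpha_k$ and an isomorphism $i$ of $Y$ onto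 $i(Y)\le L_{\alpha_{k+1}}$ fixing $L_{\alpha_k}$. Put $A_{k+1}=i(Y)\supseteq L_{\alpha_k}$, $B_{k+1}=E_{\beta_{k+1}}$ and $T_{k+1}=T''i^{-1}$. This map is in $\mathcal T$ by (iso), and on $A_k\subseteq L_{\alpha_k}$ it agrees with $T''$, hence with $T_k$.

\emph{Limit step.} For a limit ordinal $l<\omega_1$ let $\alpha_l=\sup_{k<l}\alpha_k$ and $\beta_l=\sup_{k<l}\beta_k$. These are limit ordinals below $\omega_1$. Put $A_l=L_{\alpha_l}$ and $B_l=E_{\beta_l}$. Since $A_k\subseteq L_{\alpha_k}\subseteq A_{k+1}$, we have $\bigcup_{k<l}A_k=\bigcup_{\alpha<\alpha_l}L_\alpha$, which is dense in $A_l$ by the construction of the chain at limits. Since $B_k\subseteq E_{\beta_k}\subseteq B_{k+1}$, the union $\bigcup_{k<l}B_k$ is dense in $B_l$ for the same reason. Let $T_l$ be the map given by (limit).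

The ordinals $\alpha_k$ and $\beta_k$ are unbounded in $\omega_1$, so $\bigcup_kA_k=L$ and $\bigcup_kB_k=E$. By (limit), $T=\bigcup_{k<\omega_1}T_k$ is in $\mathcal T$.
\end{proof}

\begin{proposition}\label{prop:transitive}
The space $E$ is transitive.
\end{proposition}

\begin{proof}
Let $\mathcal T=\mathcal I$. For (forth), let $T\colon A\to B$ be a surjective isometry and $A\le Y$ via $P$. Transport the linear structure and the norm of $Y$ along a bijection $T'\colon Y\to V\supseteq B$ extending $T$. Then $T'$ is a surjective isometry and $B\le V$ via $T'P(T')^{-1}$. Property (back) is (forth) for $T^{-1}$.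

Let $x,y\in S_E$, and choose $\alpha$ with $x,y\in E_\alpha$. By the Hahn--Banach theorem there is $\varphi\in E_\alpha^*$ with $\|\varphi\|=1=\varphi(x)$, and $u\mapsto\varphi(u)x$ is a contractive projection onto $\mathbb Rx$. So $\mathbb Rx\le E_\alpha$, and in the same way $\mathbb Ry\le E_\alpha$. Lemma~\ref{lem:backforth} extends the isometry $tx\mapsto ty$ to an isometric automorphism of $E$.
\end{proof}

\section{The spaces $F$ and $E$ are almost isometric}\label{sec:almost}

Here the distortion must not grow from one step to the next. The following lemma, which generalizes the formula in Example~\ref{ex:sharp}, extends a perturbed norm from a $1$-complemented subspace with the same constant.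

\begin{lemma}\label{lem:extendnorm}
Let $(Y,q)$ be a Banach space, $P$ a projection of $Y$ onto a subspace $X$ with $q\circ P\le q$, and $c\ge1$. Let $p$ be a norm on $X$ with $c^{-1}q\le p\le cq$ on $X$, and put
\[
p'(y)=\inf_{x\in X}\big[\,p(x)+c\,q(y-x)\,\big]\qquad(y\in Y).
\]
Then $p'$ is a complete norm with $c^{-1}q\le p'\le cq$ on $Y$, and $(X,p)\le(Y,p')$ via $P$. Every seminorm $\varphi$ on $Y$ with $\varphi\le p$ on $X$ and $\varphi\le cq$ on $Y$ satisfies $\varphi\le p'$.
\end{lemma}

\begin{proof}
The function $p'$ is the infimal convolution of $p$ on $X$ and $cq$ on $Y$. Lemma~\ref{lem:inf} gives the last statement, $p'\le p$ on $X$, and $p'\le cq$ on $Y$. The seminorm $\varphi=c^{-1}q$ satisfies both hypotheses, so $c^{-1}q\le p'$, and $p'$ is a norm equivalent to $q$. The seminorm $\varphi=p\circ P$ equals $p$ on $X$ and satisfies $p(Py)\le c\,q(Py)\le c\,q(y)$, so $p\circ P\le p'$. This gives $p'|_X=p$, and then $p'(Py)=p(Py)\le p'(y)$.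
\end{proof}

\begin{proposition}\label{prop:almost}
For every $\varepsilon>0$ there is a $(1+\varepsilon)$-isomorphism $F\to E$.
\end{proposition}

\begin{proof}
Let $\mathcal T=\mathcal T_\varepsilon$ and $c=1+\varepsilon$. The identity $F_0\to E_0$ is in $\mathcal T_\varepsilon$, so by Lemma~\ref{lem:backforth} it suffices to prove (forth) and (back). Let $T\colon X\to B$ be in $\mathcal T_\varepsilon$, where $X=(X,N,z,f,r)$, and put $\nu(x)=\|Tx\|$. By \eqref{eq:Teps},
\[
c^{-1}N\le\nu\le cN,\qquad c^{-1}\nu\le N\le c\nu,\qquad|f|\le\nu\qquad\text{on }X .
\]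

\emph{Forth.} Let $(Y,M,z,g,s)$ be an extension of $X$ via $P$. Lemma~\ref{lem:extendnorm} with $q=M$ and $p=\nu$ gives a norm $\nu'$ on $Y$ with $c^{-1}M\le\nu'\le cM$ and $(X,\nu)\le(Y,\nu')$ via $P$. The seminorm $|g|$ equals $|f|\le\nu$ on $X$ and satisfies $|g|\le M\le cM$ on $Y$, so $|g|\le\nu'$. Transport the linear structure of $Y$ and the norm $\nu'$ along a bijection $T'\colon Y\to V\supseteq B$ extending $T$. Then $B\le V$ via $T'P(T')^{-1}$, and $T'\in\mathcal T_\varepsilon$ because $\|T'y\|=\nu'(y)$.

\emph{Back.} Let $B\le V$ via $Q$. Transport the linear structure of $V$ along the inverse of a bijection $T'\colon Y\to V$ extending $T$, with $Y\supseteq X$. Put $\nu'(y)=\|T'y\|$ and $P=(T')^{-1}QT'$, so that $(X,\nu)\le(Y,\nu')$ via $P$. We must make $Y$ a peaked extension of $X$. Lemma~\ref{lem:extendnorm} with $q=\nu'$ and $p=N$ gives a norm $M$ on $Y$ with $c^{-1}\nu'\le M\le c\nu'$ and $(X,N)\le(Y,M)$ via $P$. The functional is forced: $g=f\circ P$. The seminorm must dominate $r\circ P$, must be nonzero off $X$, and must be small enough for (P2). Put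
\[
s(y)=\max\{\,r(Py),\ \tfrac\varepsilon2\,\nu'(y-Py)\,\}.
\]
This is a maximum of two seminorms, $s|_X=r$, and $r\circ P\le s$. Condition (P1) holds because $g(z)=f(z)=1=N(z)=M(z)$.

For (P2) we apply the last statement of Lemma~\ref{lem:extendnorm} to $\varphi=|g|+s$. On $X$ it equals $|f|+r\le N$. Let $u\in Y$. If $s(u)=r(Pu)$, then
\[
\varphi(u)=|f(Pu)|+r(Pu)\le N(Pu)\le c\,\nu(Pu)\le c\,\nu'(u).
\]
If $s(u)=\frac\varepsilon2\nu'(u-Pu)$, then $s(u)\le\frac\varepsilon2(\nu'(u)+\nu(Pu))\le\varepsilon\nu'(u)$, and $|f|\le\nu$ gives
\[
\varphi(u)=|f(Pu)|+s(u)\le\nu(Pu)+\varepsilon\nu'(u)\le c\,\nu'(u).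
\]
Hence $|g|+s\le M$. For (P3), if $g(y)=s(y)=0$, then $\nu'(y-Py)=0$, so $y=Py\in X$ and $f(y)=r(y)=0$, which gives $y=0$.

Thus $(Y,M,z,g,s)$ is a peaked extension of $X$ via $P$. Finally $c^{-1}M\le\nu'\le cM$ and $|g(y)|=|f(Py)|\le\nu(Py)\le\nu'(y)$, so $T'\in\mathcal T_\varepsilon$.
\end{proof}

\begin{remark}\label{rem:reserve}
The inequality $|f(x)|\le\|Tx\|$ in \eqref{eq:Teps} keeps a reserve $\varepsilon\nu'$ for the new part of the seminorm $s$, even when the norm distortion $1+\varepsilon$ is already fully used. Without it (back) is false. Let $X=F_0$, $\nu(a)=|a|/(1+\varepsilon)$, and $\nu'(a,b)=\max\{|a|/(1+\varepsilon),|b|\}$ on $\mathbb R^2$. The identity $(X,N)\to(X,\nu)$ is a $(1+\varepsilon)$-isomorphism. But every norm $M\le(1+\varepsilon)\nu'$ satisfies $M(1,\pm(1+\varepsilon)^{-1})\le1$, so $z=(1,0)$ is not extreme in its ball, and by Lemma~\ref{lem:peak} $M$ is not the norm of a peaked extension of $X$.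
\end{remark}

\section{Extreme points of $B_F$ and the proof of Theorem~\ref{thm:main}}\label{sec:extreme}

The flattening of Example~\ref{ex:flat} is a peaked extension, so it is among those absorbed by $F$.

\begin{lemma}\label{lem:flat}
For every $\alpha<\omega_1$ there is $w\in F$ with
\begin{equation}\label{eq:flat}
N(y+tw)=\max\{N(y),\,|f(y)|+|t|\}\qquad(y\in F_\alpha,\ t\in\mathbb R).
\end{equation}
\end{lemma}

\begin{proof}
Let $Y=F_\alpha\oplus\mathbb R$ with
\begin{gather*}
M(y,t)=\max\{N(y),|f(y)|+|t|\},\qquad g(y,t)=f(y),\\
s(y,t)=\max\{r(y),|t|\},\qquad P(y,t)=(y,0).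
\end{gather*}
The maximum of seminorms $M$ satisfies $M(y,t)\le N(y)+|t|\le2M(y,t)$, so it is a complete norm and $\operatorname{dens}Y\le\lambda_\alpha$. Since $|f|\le N$, we have $M(y,0)=N(y)\le M(y,t)$, so $M$ extends $N$ and $P$ is a contraction. Condition (P1) holds since $z\in F_\alpha$. For (P2), $|g|+s=\max\{|f(y)|+r(y),|f(y)|+|t|\}\le M(y,t)$. If $g$ and $s$ vanish at $(y,t)$, then $t=0$ and $f(y)=r(y)=0$, so (P3) follows from (P3) in $F_\alpha$. Also $g=f\circ P$, $s(y,0)=r(y)\le s(y,t)$. So $F_\alpha\le Y$. Take $j$ from (A) and put $w=j(0,1)$.
\end{proof}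

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:transitive} and~\ref{prop:almost}, $E$ is transitive and almost isometric to $F$. A transitive space is asymptotically transitive, so $F$ is asymptotically transitive by Lemma~\ref{lem:invariance}.

\emph{Extreme points.} By Lemma~\ref{lem:peak}, $\pm z$ are extreme. If $N(x)<1$, then $x\pm(1-N(x))z\in B_F$, so $x$ is not extreme. Let $x\in S_F\setminus\{z,-z\}$. Then $x\in F_\alpha$ for some $\alpha$, and $\tau=1-|f(x)|>0$ by Lemma~\ref{lem:peak}. Take $w$ from Lemma~\ref{lem:flat}. By \eqref{eq:flat}, $N(w)=1$ and $N(x\pm\tau w)=\max\{1,|f(x)|+\tau\}=1$, so $x$ is not extreme. Hence $\operatorname{ext}B_F=\{z,-z\}$.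

\emph{The orbit of $z$.} An isometric automorphism maps $B_F$ linearly onto itself, so it permutes the extreme points. Since $-\mathrm{id}$ is an isometric automorphism, $\mathcal G_F(z)=\{z,-z\}$. This set is closed and is not all of $S_F$: a vector $w$ as in \eqref{eq:flat} has $N(w)=1$ and $N(w\pm z)=2$. So $F$ is not almost transitive.

\emph{The copy of $X_0$.} Let $Y=\mathbb R\oplus X_0$ with the norm $|t|+\|x\|$, $z=(1,0)$, the functional $(t,x)\mapsto t$, the seminorm $(t,x)\mapsto\|x\|$, and $P(t,x)=(t,0)$. Here (P2) is an equality, (P1) and (P3) can be read off, and $F_0\le Y$ via $P$ because the seminorm of $F_0$ is zero. Since $\operatorname{dens}Y\le\lambda_0$, property (A) gives $j(Y)\le F_1\le F$. The map $(t,x)\mapsto(0,x)$ is a contractive projection of $Y$ onto an isometric copy of $X_0$. Carrying it to $j(Y)$ and composing with the contractive projection $F\to j(Y)$, we see that $j(\{0\}\oplus X_0)$ is $1$-complemented in $F$.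
\end{proof}

\section{An example of density character $\aleph_1$}\label{sec:aleph}

The properties that made $F$ work are witnessed by countably many objects at a time: countably many near-isometries $F\to E$, one isometry of $E$ for each pair from a countable dense set, and one vector $w$ for each separable subspace. We collect such witnesses along an $\omega_1$-sequence of separable subspaces. Only countably many isometries can be respected at each stage, and for this reason $H$ is only shown to be almost transitive.

\begin{proof}[Proof of Theorem~\ref{thm:aleph}]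
Let $E$ and $F$ be the spaces constructed for the separable space $X_0$, identify $X_0$ with its $1$-complemented copy in $F$, and let $T_n\colon F\to E$ be a $(1+\frac1n)$-isomorphism for $n\ge1$ (Proposition~\ref{prop:almost}).

\emph{Closing off.} Let $A^0\subseteq F$ and $B^0\subseteq E$ be countable, and let $\mathcal S$ be a countable set of isometric automorphisms of $E$. We claim that there are separable closed subspaces $G'\supseteq A^0$ of $F$ and $H'\supseteq B^0$ of $E$ with $T_n(G')=H'$ for all $n$ and $S^{\pm1}(H')\subseteq H'$ for all $S\in\mathcal S$. Let $A^{k+1}$ be the rational span of $A^k$ and the sets $T_n^{-1}(B^k)$, and let $B^{k+1}$ be the rational span of $B^k$ and the sets $T_n(A^k)$ and $S^{\pm1}(B^k)$. The unions $A=\bigcup_kA^k$ and $B=\bigcup_kB^k$ are countable rational subspaces with $T_n(A)\subseteq B$, $T_n^{-1}(B)\subseteq A$ and $S^{\pm1}(B)\subseteq B$. All these maps are homeomorphisms, so $G'=\overline A$ and $H'=\overline B$ are as claimed.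

\emph{The recursion.} For $\xi<\omega_1$ we construct increasing separable closed subspaces $G_\xi\subseteq F$ and $H_\xi\subseteq E$, countable dense sets $D_\xi\subseteq S_{H_\xi}$, increasing countable sets $\mathcal S_\xi$ of isometric automorphisms of $E$, and vectors $w_\xi$, such that
\begin{itemize}
\item[(a)] $z\in G_0$, $X_0\subseteq G_0$, and $T_n(G_\xi)=H_\xi$ for all $n$;
\item[(b)] for all $x,y\in D_\xi$ some $S\in\mathcal S_\xi$ has $Sx=y$;
\item[(c)] $S^{\pm1}(H_\eta)\subseteq H_\eta$ whenever $S\in\mathcal S_\xi$ and $\xi<\eta$;
\item[(d)] $w_\xi\in G_{\xi+1}$ and $N(y+tw_\xi)=\max\{N(y),|f(y)|+|t|\}$ for $y\in G_\xi$, $t\in\mathbb R$.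
\end{itemize}
For $G_0,H_0$ close off $z$ and a countable dense subset of $X_0$, with $B^0=\emptyset=\mathcal S$. At a successor $\xi+1$, the separable space $G_\xi$ lies in some $F_\alpha$, so Lemma~\ref{lem:flat} supplies $w_\xi$. Close off $w_\xi$ and countable dense subsets of $G_\xi$ and $H_\xi$, with $\mathcal S=\mathcal S_\xi$; this gives (c) for $\eta=\xi+1$ because the sets $\mathcal S_\zeta$, $\zeta\le\xi$, are contained in $\mathcal S_\xi$. At a limit $\eta$ take the closures of the countable unions $\bigcup_{\xi<\eta}G_\xi$ and $\bigcup_{\xi<\eta}H_\xi$. Then (a) persists since the $T_n$ are homeomorphisms, and (c) holds since $S\in\mathcal S_\xi$ and its inverse preserve $H_\zeta$ for $\xi<\zeta<\eta$, hence the union and its closure. Once $H_\xi$ is defined, choose $D_\xi$, and let $\mathcal S_\xi$ consist of all automorphisms chosen earlier and, for each pair $x,y\in D_\xi$, one isometric automorphism of $E$ taking $x$ to $y$ (Proposition~\ref{prop:transitive}).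

Let $G=\bigcup_{\xi<\omega_1}G_\xi$ and $H=\bigcup_{\xi<\omega_1}H_\xi$. As unions of increasing $\omega_1$-families of Banach spaces they are complete.

\emph{Transitivity properties.} By (a), $T_n(G)=H$ for all $n$, so $G$ and $H$ are almost isometric. By (c), every $S\in\bigcup_\xi\mathcal S_\xi$ satisfies $S(H)\subseteq H$ and $S^{-1}(H)\subseteq H$, so it restricts to an isometric automorphism of $H$. Let $u,v\in S_H$ and $\eta>0$. Choose $\xi$ with $u,v\in H_\xi$, then $x,y\in D_\xi$ with $\|u-x\|,\|v-y\|<\eta$, and $S\in\mathcal S_\xi$ with $Sx=y$. Then $\|Su-v\|\le\|S(u-x)\|+\|y-v\|<2\eta$. So $H$ is almost transitive, and $G$ is asymptotically transitive by Lemmas~\ref{lem:rankone} and~\ref{lem:invariance}.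

\emph{Extreme points.} The points $\pm z$ are extreme in $B_F$, hence in the subset $B_G$. If $x\in G$ and $N(x)<1$, then $x\pm(1-N(x))z\in B_G$. If $x\in S_G\setminus\{z,-z\}$, say $x\in G_\xi$, then $\tau=1-|f(x)|>0$, and (d) gives $N(w_\xi)=1$ and $N(x\pm\tau w_\xi)=1$ with $w_\xi\in G$. Thus $\operatorname{ext}B_G=\{z,-z\}$. Isometric automorphisms of $G$ permute this set, so $\mathcal G_G(z)=\{z,-z\}$. By (d), $w_0\in S_G$ and $N(w_0\pm z)=2$, so the orbit is not dense in $S_G$ and $G$ is not almost transitive.

\emph{Density.} As a union of $\aleph_1$ separable spaces, $G$ has $\operatorname{dens}G\le\aleph_1$. By (d), $N(w_\xi-y)\ge1$ for all $y\in G_\xi$, so $w_\xi\in G\setminus G_\xi$ for every $\xi$. If $G$ were separable, it would lie in one $G_\xi$, which is impossible. So $\operatorname{dens}G=\aleph_1$, and $\operatorname{dens}H=\aleph_1$ because $H$ is isomorphic to $G$.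

\emph{The copy of $X_0$.} The contractive projection of $F$ onto $X_0\subseteq G_0\subseteq G$ restricts to a contractive projection of $G$ onto $X_0$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Talponen}
J.~Talponen, \emph{On Asymptotic Transitivity in Banach Spaces}, arXiv:math/0610547 (2006).

\end{thebibliography}
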